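\title{Smooth Fano polytopes with many vertices split off hexagons}

\begin{abstract}
We show that a $d$-dimensional smooth Fano polytope with $3d-k$ vertices that has no direct summand lattice equivalent to the smooth Fano hexagon $P_6$ satisfies $d\le 3k$; that is, it has at most $8d/3$ vertices. Equality holds exactly for the direct sums of copies of one three-dimensional polytope with eight vertices. It follows that a smooth Fano $d$-polytope with at least $3d-k$ vertices is the direct sum of copies of $P_6$ and a polytope of dimension at most $3k$, which proves a conjecture of Assarf, Joswig and Paffenholz. The proof is elementary. It counts vertices by their level over a well-chosen facet, after collapsing those hexagons that this count cannot pay for.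
\end{abstract}

\section{Introduction}\label{sec:intro}

A $d$-dimensional polytope $P\subseteq\mathbb R^d$ with vertices in $\mathbb Z^d$ is a \emph{smooth Fano polytope} if it is simplicial, contains the origin in its interior, and the vertices of each facet form a lattice basis of $\mathbb Z^d$. Two lattice polytopes are \emph{lattice equivalent}, written $P\cong P'$, if an affine lattice automorphism maps one onto the other. The origin is the only interior lattice point of a smooth Fano polytope (Lemma~\ref{lem:decomp}), so lattice equivalences between such polytopes are linear. For lattice polytopes $P_1\subseteq\mathbb R^{d_1}$ and $P_2\subseteq\mathbb R^{d_2}$ with the origin in their interiors, the \emph{direct sum} is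
\[
P_1\oplus P_2=\operatorname{conv}\big((P_1\times\{0\})\cup(\{0\}\times P_2)\big)\subseteq\mathbb R^{d_1+d_2}.
\]
Its vertices are those of $P_1$ and those of $P_2$, and it is smooth Fano if $P_1$ and $P_2$ are (Example~\ref{ex:basic}). We write $B^{\oplus m}$ for the $m$-fold direct sum of $B$ with itself. It is convenient to admit a \emph{trivial} polytope of dimension $0$ with no vertices, which acts as the neutral summand; a ``$0$-dimensional smooth Fano polytope'' and $B^{\oplus0}$ both mean this trivial polytope.

What do smooth Fano polytopes with many vertices look like? Dimension and number of vertices are both additive under direct sums, so one looks first for small polytopes with many vertices per dimension. The hexagon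
\[
P_6=\operatorname{conv}\{\pm e_1,\pm e_2,\pm(e_1+e_2)\}\subseteq\mathbb R^2
\]
has three. Call $3d-n$ the \emph{deficit} of a $d$-polytope with $n$ vertices. The deficit is additive and vanishes for $P_6$, so removing summands $P_6$ does not change it. We say that $P$ \emph{has a $P_6$-summand} if $P\cong Q\oplus P_6$ with $Q$ smooth Fano or trivial. The question becomes: how large can the dimension of a polytope of deficit $k$ without $P_6$-summand be? Three polytopes of deficit $1$ are the segment $[-1,1]$, the pentagon $P_5=\operatorname{conv}\{\pm e_1,\pm e_2,e_1+e_2\}$, and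
\[
T=\operatorname{conv}\{\pm e_1,\pm e_2,\pm(e_1+e_2),\,e_3,\,e_1-e_3\}\subseteq\mathbb R^3 ,
\]
of dimensions $1$, $2$ and $3$. Like $P_6\oplus[-1,1]$, the polytope $T$ is a bipyramid over the hexagon, but its apexes add up to $e_1$ instead of $0$ (Figure~\ref{fig:T}), and this twist keeps the hexagon from splitting off. Thus $T^{\oplus k}$ has deficit $k$, dimension $3k$ and no $P_6$-summand, and one is led to guess that $3k$ is the largest possible dimension. Our main result confirms this.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]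
\coordinate (a) at (2,0); \coordinate (b) at (1,0.6); \coordinate (c) at (-1,0.6);
\coordinate (d) at (-2,0); \coordinate (e) at (-1,-0.6); \coordinate (f) at (1,-0.6);
\coordinate (u) at (0,2); \coordinate (v) at (2,-2);
\draw[thick] (d)--(e)--(f)--(a);
\draw[thick,dashed] (a)--(b)--(c)--(d);
\draw (u)--(d) (u)--(e) (u)--(f) (u)--(a) (v)--(e) (v)--(f) (v)--(a);
\draw[dashed,gray] (u)--(b) (u)--(c) (v)--(b) (v)--(c) (v)--(d);
\foreach \p in {a,b,c,d,e,f,u,v} \fill (\p) circle (1.5pt);
\draw (0,0) circle (1.5pt) node[left] {\small $0$};
\node[right] at (a) {\small $e_1$}; \node[left] at (d) {\small $-e_1$};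
\node[above] at (u) {\small $e_3$}; \node[right] at (v) {\small $e_1-e_3$};
\node[below left] at (e) {\small $-e_1-e_2$};
\end{tikzpicture}
\caption{The smooth Fano polytope $T$: a bipyramid over the hexagon $P_6$ (thick) whose apexes $e_3$ and $e_1-e_3$ add up to the vertex $e_1$ of the hexagon.}\label{fig:T}
\end{figure}

\begin{theorem}\label{thm:A}
Let $P$ be a smooth Fano polytope of dimension $d\ge1$ with $n=3d-k$ vertices and without $P_6$-summand. Then $d\le 3k$, that is, $n\le\frac83d$. Equality $d=3k$ holds if and only if $P\cong T^{\oplus k}$.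
\end{theorem}

Assarf, Joswig and Paffenholz \cite{AJP} posed the following conjecture on the number of hexagons that split off.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $d\ge1$ and $k\ge0$ be integers with $k\le d/3$, and let $P$ be a $d$-dimensional smooth Fano polytope with $n\ge 3d-k$ vertices. If $d+k$ is even, then $P\cong Q\oplus P_6^{\oplus(d-3k)/2}$, where $Q$ is a $3k$-dimensional smooth Fano polytope with $n-3d+9k\ge8k$ vertices. If $d+k$ is odd, then $P\cong Q\oplus P_6^{\oplus(d-3k-1)/2}$, where $Q$ is a $(3k+1)$-dimensional smooth Fano polytope with $n-3d+9k+3\ge 8k+3$ vertices.}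
\medskip

The conjecture is true, and in the odd case one more hexagon splits off.

\begin{theorem}\label{thm:B}
Let $k\ge0$ and let $P$ be a smooth Fano $d$-polytope with $n\ge 3d-k$ vertices. Then $P\cong Q_0\oplus P_6^{\oplus m}$ for some $m\ge0$ and some smooth Fano or trivial $Q_0$ with $\dim Q_0\le 3k$. Consequently, if $k\le d/3$, the following hold, with all summands smooth Fano or trivial.
\begin{enumerate}
\item[(a)] If $d+k$ is even, then $P\cong Q\oplus P_6^{\oplus(d-3k)/2}$, where $\dim Q=3k$ and $Q$ has $n-3d+9k\ge8k$ vertices.
\item[(b)] If $d+k$ is odd, then $k\ge1$ and $P\cong Q'\oplus P_6^{\oplus(d-3k+1)/2}$, where $\dim Q'=3k-1$ and $Q'$ has $n-3d+9k-3\ge8k-3$ vertices. In particular $P\cong Q\oplus P_6^{\oplus(d-3k-1)/2}$, where $Q=Q'\oplus P_6$ has dimension $3k+1$ and $n-3d+9k+3\ge8k+3$ vertices.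
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Theorem~\ref{thm:A}]
Write $P\cong Q_0\oplus P_6^{\oplus m}$ with $m$ maximal and put $d_0=\dim Q_0=d-2m$. Then $Q_0$ is trivial or has no $P_6$-summand, and its deficit is $3d-n\le k$. So $d_0\le3k$, by Theorem~\ref{thm:A} or because $d_0=0$.

Let $k\le d/3$; this hypothesis serves only to make the exponents $(d-3k)/2$ and $(d-3k-1)/2$ nonnegative. If $d+k$ is even, then $d_0\equiv d\equiv3k\pmod 2$. Put $Q=Q_0\oplus P_6^{\oplus(3k-d_0)/2}$. The number of remaining hexagons is $m-(3k-d_0)/2=(d-3k)/2$, and $Q$ has $n-3(d-3k)$ vertices. If $d+k$ is odd, then $d_0\not\equiv 3k\pmod2$, so $0\le d_0\le3k-1$ and $k\ge1$. Put $Q'=Q_0\oplus P_6^{\oplus(3k-1-d_0)/2}$. The number of remaining hexagons is $(d-3k+1)/2$, which is at least $1$ because $d\ge3k$, and $Q'$ has $n-3(d-3k+1)$ vertices. The lower bounds on the vertex numbers follow from $n-3d\ge-k$.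
\end{proof}

Both theorems are sharp: the bound $n\le\lfloor8d/3\rfloor$ is attained for every $d\ge1$, and the dimensions $3k$ and $3k-1$ in Theorem~\ref{thm:B} cannot be lowered (Section~\ref{sec:sharp}).

The rest of the paper proves Theorem~\ref{thm:A}. Section~\ref{sec:count} sorts the vertices by their level over a facet and turns $d\le3k$ into a budget: vertices of level $-1$ cost, and everything else that contributes to the deficit pays. The examples there show the two places where the budget is in danger. Section~\ref{sec:minus1} classifies the vertices of level $-1$, Section~\ref{sec:hex} shows how to collapse hexagons and how to measure their twist, and Section~\ref{sec:ineq} balances the budget. Section~\ref{sec:eq} treats equality.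

\section{Faces, decompositions and examples}\label{sec:prelim}

Let $R$ be a smooth Fano polytope of dimension $r\ge1$ with vertex set $V(R)$. We identify proper faces with their vertex sets and count $\emptyset$ as a face. Since $R$ is simplicial, the faces are exactly the subsets of the facets. We use two textbook facts about polytopes: every \emph{ridge} (here: a face with $r-1$ vertices) lies in exactly two facets, and a point in the relative interior of a facet lies in no other facet.

For a lattice basis $F$ let $\ell_F$ be the linear functional with value $1$ on $F$, that is, the sum of the coordinates with respect to $F$. It takes integer values on $\mathbb Z^r$. If $F$ is a facet of $R$, then $\ell_F(v)<1$ for every vertex $v\notin F$, hence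
\begin{equation}\label{eq:gap}
\ell_F(v)\le0\qquad\text{for every vertex }v\notin F .
\end{equation}
This gap and the integrality in the next lemma are how smoothness enters. The \emph{gauge} $\gamma=\max_F\ell_F$, the maximum taken over all facets, is subadditive, equals $1$ on vertices, and $R=\{\gamma\le1\}$ has interior $\{\gamma<1\}$.

\begin{lemma}\label{lem:decomp}
\begin{enumerate}
\item[(a)] Every $x\in\mathbb Z^r$ is, in exactly one way, a sum of vertices (with repetition) that lie in a common face. The number of summands of this \emph{decomposition} is $\gamma(x)$. In particular $0$ is the only interior lattice point of $R$.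
\item[(b)] If $x$ is a sum of $t$ vertices, then $\gamma(x)\le t$. Equality holds if and only if the summands lie in a common face, and then they form the decomposition of $x$.
\item[(c)] If two distinct vertices $v,w$ do not form a face, then $v+w$ is $0$ or a vertex.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $x=v_1+\dots+v_t$. Then $\ell_F(x)\le t$ for every facet $F$, with equality if and only if all $v_i$ lie in $F$. This proves the inequality in (b) and the characterization of equality. For existence in (a), let $x\ne0$ and choose $F$ with $\ell_F(x)=\gamma(x)>0$; then $x/\gamma(x)\in\operatorname{conv}F$, so $x$ has nonnegative coordinates in the basis $F$, and they are integers. For uniqueness, two decompositions both have $\gamma(x)=\ell_F(x)$ summands, so both use only vertices of $F$, and $F$ is linearly independent. For (c), part (b) gives $\gamma(v+w)\le1$, so the decomposition of $v+w$ has at most one summand.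
\end{proof}

The following criterion identifies all smooth Fano polytopes that we construct.

\begin{lemma}\label{lem:recog}
Let $X\subseteq\mathbb Z^r$ be finite and let $\mathcal F$ be a family of lattice bases $F\subseteq X$ whose union is $X$. Suppose that $\ell_F<1$ on $X\setminus F$ for every $F\in\mathcal F$, and that the cones over the $F\in\mathcal F$ cover $\mathbb R^r$. Then $\operatorname{conv}X$ is a smooth Fano polytope with vertex set $X$, and $\mathcal F$ is its set of facets.
\end{lemma}

\begin{proof}
A functional that is $\le0$ on $X$ is $\le0$ on all the cones, hence zero; so $0$ is an interior point. Each $F\in\mathcal F$ spans a facet, cut out by $\ell_F=1$. A point in the relative interior of an arbitrary facet lies in the cone over some $F\in\mathcal F$ and on the boundary, hence in $\operatorname{conv}F$; so that facet is $\operatorname{conv}F$.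
\end{proof}

\begin{definition}\label{def:hex}
A \emph{hexagon} in $R$ is a set $H$ of six distinct vertices $x_i$, $i\in\mathbb Z/6$, with $x_{i-1}+x_{i+1}=x_i$ for all $i$. The pairs $\{x_i,x_{i+1}\}$ are the \emph{edges} of $H$, and $\Lambda_H$ is the lattice spanned by $H$.
\end{definition}

From $x_{i+2}=x_{i+1}-x_i$ we get $x_{i+3}=-x_i$, so the vertices of $H$ add up to $0$. Vertices are primitive lattice vectors, so two distinct linearly dependent vertices are opposite; as $-x_i=x_{i+3}\ne x_{i+1}$, each edge $E$ is linearly independent, and by the recursion it is a basis of $\Lambda_H$. The functional $\ell_E$ on $\Lambda_H$ for $E=\{x_i,x_{i+1}\}$ takes the values $1,1,0,-1,-1,0$ on $x_i,\dots,x_{i+5}$. Also $-E$ is an edge and $\ell_{-E}=-\ell_E$. The map $x_0\mapsto e_1$, $x_2\mapsto e_2$ sends $x_1$ to $e_1+e_2$ and identifies $\operatorname{conv}H$ with $P_6$.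

\begin{example}\label{ex:basic}
We apply Lemma~\ref{lem:recog}.

\emph{Direct sums.} For smooth Fano $P_1,P_2$ take the unions $F_1\cup F_2$ of a facet of each; then $\ell_{F_1\cup F_2}$ restricts to $\ell_{F_i}$ on each summand, and the cones cover.

\emph{Polygons.} For $P_6$ take the six edges, with the values of $\ell_E$ listed above. For $P_5$ take the four of these edges that avoid $-e_1-e_2$, and $\{-e_1,-e_2\}$, whose functional $-x_1-x_2$ is negative on the other three vertices.

\emph{The polytope $T$.} Take the twelve bases $E\cup\{y\}$ with $E$ an edge of $P_6$ and $y\in\{e_3,e_1-e_3\}$. The other apex is $e_1-y$ and has value $\ell_E(e_1)-1\le0$. A point of $\mathbb R^3$ is a nonnegative multiple of the apex on its side of the plane $x_3=0$ plus a point of that plane, so the cones cover.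

\emph{A doubly twisted hexagon.} Let $T'\subseteq\mathbb R^4$ be the convex hull of $V(P_6)$ and $e_3$, $e_1-e_3$, $e_4$, $-e_1-e_4$. Take the bases $E\cup\{y,y'\}$ with $y\in\{e_3,e_1-e_3\}$ and $y'\in\{e_4,-e_1-e_4\}$. The unused points $e_1-y$ and $-e_1-y'$ have values $\pm\ell_E(e_1)-1\le0$, and the cones cover by the signs of $x_3$ and $x_4$. So $T'$ is smooth Fano, of dimension $4$ and deficit $2$.
\end{example}

\section{Counting vertices over a facet}\label{sec:count}

\subsection{Levels and neighbors}

Fix a facet $F=\{e_1,\dots,e_r\}$ of $R$, write $v=\sum v_ie_i$, and call $\ell(v)=\ell_F(v)=\sum v_i$ the \emph{level} of $v$. Let $V_{-m}$ be the set of vertices of level $-m$; by \eqref{eq:gap}, $V(R)=F\sqcup V_0\sqcup V_{-1}\sqcup\cdots$. Let $F_i$ be the second facet containing the ridge $F\setminus e_i$, and let $f_i$ be its new vertex, the \emph{neighbor of $F$ across $e_i$}. Different indices may have the same neighbor. When another facet $F'$ is in play we write $V_0(F')$ and so on, and we index coordinates by the vertices of $F'$.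

\begin{lemma}\label{lem:nb}
We have $(f_i)_i=-1$, and every $v\in\mathbb R^r$ satisfies
\begin{align}
\ell_{F_i}(v)&=\ell(v)-\big(1-\ell(f_i)\big)v_i,\label{eq:level}\\
v&=-v_i\,f_i+\sum_{p\ne i}\big(v_p+v_i(f_i)_p\big)e_p .\label{eq:coord}
\end{align}
Moreover:
\begin{enumerate}
\item[(a)] If $v\notin F$ is a vertex with $v_i<0$ and $v\ne f_i$, then $(1-\ell(f_i))|v_i|\le-\ell(v)$.
\item[(b)] If $v\in V_0$, then all coordinates of $v$ are $\ge-1$, the set $N(v)=\{i:v_i=-1\}$ is nonempty, and $v=f_i$ for every $i\in N(v)$.
\item[(c)] If $v\in V_{-1}$ and $v_i<0$, then $v_i=-1$, and $v=f_i$ or $\ell(f_i)=0$.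
\end{enumerate}
\end{lemma}

\begin{proof}
The functionals $\ell_{F_i}$ and $\ell$ agree on $F\setminus e_i$, so $\ell_{F_i}(v)=\ell(v)+cv_i$ for a constant $c$. By \eqref{eq:gap} at $e_i\notin F_i$ we have $c\le-1$, and at $f_i$ we get $c\,(f_i)_i=1-\ell(f_i)\ge1$. So $(f_i)_i<0$. Both $F$ and $F_i$ are lattice bases, so $(f_i)_i=\pm1$; hence $(f_i)_i=-1$ and $c=\ell(f_i)-1$. Substituting $e_i=-f_i+\sum_{p\ne i}(f_i)_pe_p$ gives \eqref{eq:coord}. In (a), $v\notin F_i$, so $\ell_{F_i}(v)\le0$. In (b), if $v_i<0$ then $v\ne f_i$ is excluded by (a), whose left side is positive; so $v=f_i$ and $v_i=-1$. A nonzero vector of level $0$ has a negative coordinate. In (c), if $v\ne f_i$ then (a) reads $(1-\ell(f_i))|v_i|\le1$.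
\end{proof}

Part (b) says that every vertex of level $0$ is a neighbor, so $|V_0|\le r$. Two things make $V_0$ smaller: neighbors of negative level, and neighbors serving several indices. Accordingly, an index $i\in[r]=\{1,\dots,r\}$ is
\begin{itemize}
\item \emph{deep} if $\ell(f_i)<0$; these indices form the set $A$, and $A_m=\{i:\ell(f_i)=-m\}$;
\item \emph{good} if $\ell(f_i)=0$ and $|N(f_i)|=1$; these form the set $G$;
\item \emph{shared} if $\ell(f_i)=0$ and $|N(f_i)|\ge2$; these form the set $S$.
\end{itemize}
If $i$ is good, then $f_i$ has one coordinate $-1$ and nonnegative other coordinates with sum $1$, so $f_i=e_{\varphi(i)}-e_i$ for an index $\varphi(i)\ne i$. This defines $\varphi\colon G\to[r]$. Distinct good indices have distinct neighbors. We call $u\in V_0$ a \emph{shared vertex} if $|N(u)|\ge2$. By Lemma~\ref{lem:nb}(b) the sets $N(v)$, $v\in V_0$, partition $[r]\setminus A$, so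
\begin{equation}\label{eq:alpha}
|V_0|=r-\alpha,\qquad \alpha=|A|+\sum_{u\ \mathrm{shared}}\big(|N(u)|-1\big).
\end{equation}

\begin{proposition}\label{prop:count}
Let $R$ have $3r-k$ vertices, let $\sigma_R$ be their sum, and put $s=\ell(\sigma_R)$. Then
\begin{align}
k&=\alpha+s+\sum_{m\ge2}(m-1)|V_{-m}|,\label{eq:k}\\
3k-r&=3\alpha+2s+\sum_{m\ge2}(2m-3)|V_{-m}|-|V_{-1}| .\label{eq:budget}
\end{align}
\end{proposition}

\begin{proof}
Counting vertices gives $3r-k=r+(r-\alpha)+\sum_{m\ge1}|V_{-m}|$, and summing levels gives $r=s+\sum_{m\ge1}m|V_{-m}|$. Substituting the second equation into $k=\alpha+r-\sum_{m\ge1}|V_{-m}|$ yields \eqref{eq:k}. Subtracting it from three times \eqref{eq:k} yields \eqref{eq:budget}, as $3(m-1)-m=2m-3$.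
\end{proof}

The identities are useful when $s\ge0$, and this is why we shall take $F$ to contain the face $C$ that carries the decomposition of $\sigma_R$. Then $\sigma_R=\sum s_ie_i$ with all $s_i\ge0$, and \eqref{eq:k} already shows $k\ge0$. Identity \eqref{eq:budget} is the budget: the inequality $r\le3k$ says that the vertices of level $-1$, at cost $1$ each, can be paid from $3\alpha$, from $2s$ and from the deeper vertices.

\subsection{The budget in the smallest cases}\label{sub:examples}

Put $a=e_1$, $b=e_1+e_2$, $c=e_3$ in the standard coordinates of Section~\ref{sec:intro}, and index coordinates by these letters.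

For $P_6$ and $F=\{a,b\}$ we have $V_0=\{b-a,a-b\}$ and $V_{-1}=\{-a,-b\}$. Both indices are good, $\varphi$ exchanges them, and $\alpha=s=0$. The cost is $2$ and nothing pays: $3k-r=-2$.

For $P_5$ the vertex $-b$ is missing. So $V_{-1}=\{-a\}$, and the sum of the vertices is $b$. The cost $1$ of $-a$ is paid by the coordinate $s_b=1$ at the index $b=\varphi(a)$.

For $T$ and $F=\{a,b,c\}$ we have $V_0=\{b-a,a-b,a-c\}$ and $V_{-1}=\{-a,-b\}$, with $\alpha=0$. The apexes $c$ and $a-c$ add up to $a$, so $s=s_a=1$. The hexagon costs $2$, and $2s=2$ pays exactly.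

These three cases describe the situation when $\alpha=0$ and no vertex lies below level $-1$. We shall see in Section~\ref{sec:minus1} that then every vertex of level $-1$ has the form $-e_i$, and that with $j=\varphi(i)$ the points $e_i,e_j,\pm(e_i-e_j),-e_i$ are vertices. They form a pentagon, or a hexagon if $-e_j$ is a vertex too. A pentagon is paid for if $s_j\ge1$, a hexagon if $s_i+s_j\ge1$. In general both can fail.

\emph{A hexagon may miss $C$.} In $T'$ the two twists cancel, the sum of the vertices is $0$, and $s=0$ at every facet. The hexagon has to be paid for by the vertices that keep it from splitting off. Over the facet $E\cup\{e_3,e_4\}$ these are $e_1-e_3$ and $-e_1-e_4$, of levels $\ell_E(e_1)-1$ and $-\ell_E(e_1)-1$, which depend on the edge $E$. We remove this dependence by dividing out the plane of the hexagon. The quotient of $T'$ is the square with vertices $\pm\bar e_3,\pm\bar e_4$, in which both vertices have level $-1$ and both indices are deep. Section~\ref{sec:hex} shows that such a quotient is always smooth Fano, and that the depth of a vertex in the quotient bounds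 how much it can twist.

\emph{A pentagon may have $s_j=0$.} Then $F_j$ contains $C$ as well, and we could have chosen $F_j$ instead of $F$. Choosing $F\supseteq C$ with $|V_0|$ minimal will force a further vertex of negative level that pays.

\section{Vertices of level $-1$}\label{sec:minus1}

We keep $R$ and $F$. A vertex $w\in V_{-1}$ with $w_i=-1$ at an index $i\notin A$ has level $0$ over $F_i$ by \eqref{eq:level}, and there Lemma~\ref{lem:nb}(b) identifies it as a neighbor. Everything in this section comes from this change of facet.

\begin{lemma}\label{lem:F4}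
Let $w\in V_{-1}$, $i\notin A$, $w_i=-1$ and $y=f_i$.
\begin{enumerate}
\item[(a)] We have $w_p\ge y_p-1$ for all $p\ne i$, with equality for at least one $p$. If equality holds at $p$, then $w$ is the neighbor of $F_i$ across $e_p$.
\item[(b)] If equality holds at some $p\notin A$, then $(f_p)_i\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:level} and \eqref{eq:coord}, $w$ has level $0$ over $F_i$, coordinate $1$ at $y$, and coordinate $w_p-y_p$ at $e_p$. Apply Lemma~\ref{lem:nb}(b) to $F_i$.

(b) Let $y'=f_p\in V_0$. If $y'_i=-1$, then $y'=f_i=y$, so $y_p=-1$ and $w_p=-2$, contradicting Lemma~\ref{lem:nb}(c). If $y'_i=0$, then $y'$ has level $0$ over $F_i$ and coordinate $-1$ at $e_p$, so it is the neighbor of $F_i$ across $e_p$. By (a) this neighbor is $w$, but $\ell(w)=-1\ne0=\ell(y')$. As $y'_i\ge-1$, the claim follows.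
\end{proof}

\begin{lemma}\label{lem:F5}
If $w\in V_{-1}$ and $w_i=w_j=-1$ for distinct $i,j\notin A$, then $f_i=f_j$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:F4}(a) gives $(f_i)_j\le w_j+1=0$. If $(f_i)_j=0$, equality holds at $j$, so $(f_j)_i\ge1$; then Lemma~\ref{lem:F4}(a) with $i$ and $j$ exchanged gives $w_i\ge0$, a contradiction. So $(f_i)_j=-1$ and $f_i=f_j$ by Lemma~\ref{lem:nb}(b).
\end{proof}

We sort $V_{-1}$ by the type of the negative coordinates. Let $W=\{i\in G:-e_i\in V(R)\}$. Let $U_A$ be the set of $w\in V_{-1}$ with a negative coordinate at a deep index. For a shared vertex $u$, let $U(u)$ be the set of $w\in V_{-1}$ all of whose negative coordinates lie in $N(u)$.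

\begin{lemma}\label{lem:partition}
We have $|U_A|\le|A_1|$ and
\[
V_{-1}=\{-e_i:i\in W\}\ \sqcup\ U_A\ \sqcup\bigsqcup_{u\ \mathrm{shared}}U(u).
\]
\end{lemma}

\begin{proof}
If $w\in V_{-1}$ is negative at $b\in A$, then $w=f_b$ by Lemma~\ref{lem:nb}(c), and $b\in A_1$; this gives the inequality. Let $w\in V_{-1}\setminus U_A$. Its negative coordinates equal $-1$, and by Lemma~\ref{lem:F5} their indices all have the same neighbor $u\in V_0$, so they lie in $N(u)$. If $u$ is shared, $w\in U(u)$. Otherwise $N(u)=\{i\}$ with $i$ good; the other coordinates of $w$ are nonnegative with sum $0$, so $w=-e_i$. The union is disjoint because $G$, $A$ and the sets $N(u)$ for shared $u$ are disjoint.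
\end{proof}

The vertex $-e_i$ will be charged to the index $\varphi(i)$. The next lemma shows that no index is charged twice.

\begin{lemma}\label{lem:phi}
\begin{enumerate}
\item[(a)] If $i\in W$ and $j=\varphi(i)\notin A$, then $(f_j)_i\ge1$. In particular, if $j\in G$ then $\varphi(j)=i$.
\item[(b)] The map $\varphi$ is injective on $W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In Lemma~\ref{lem:F4} with $w=-e_i$ and $y=e_j-e_i$, equality holds at $p=j$.

(b) Suppose $i\ne i'$ in $W$ have the same image $j$. The point
\[
x=e_j-e_i-e_{i'}=(e_j-e_i)+(-e_{i'})=(e_j-e_{i'})+(-e_i)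
\]
is nonzero. It is not a vertex, since it has level $-1$ and Lemma~\ref{lem:F5} would give $f_i=f_{i'}$. By Lemma~\ref{lem:decomp}(c) both pairs of summands are faces, so $x$ has two different decompositions.
\end{proof}

\begin{example}\label{ex:k0}
These lemmas settle deficit $0$ directly. Let $k=0$ and $s\ge0$. By \eqref{eq:k}, $\alpha=s=0$ and no vertex lies below level $-1$, so all indices are good and $|V_{-1}|=r$ by \eqref{eq:budget}. Lemma~\ref{lem:partition} gives $W=[r]$, and Lemma~\ref{lem:phi}(a) shows that $\varphi$ is an involution without fixed points. So $V(R)$ is the union of the sets $\{\pm e_i,\pm e_j,\pm(e_i-e_j)\}$, $j=\varphi(i)$, and $R\cong P_6^{\oplus r/2}$.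
\end{example}

A shared vertex $u$ contributes $3(|N(u)|-1)$ to the budget. It has to pay for $U(u)$ and for the vertices $-e_i$ with $i$ in
\[
W(u)=\{i\in W:\varphi(i)\in N(u)\}.
\]
Each of the two sets has at most $N=|N(u)|$ elements, and $2N<3(N-1)$ for $N\ge4$. For $N=2,3$ one has to see that the two sets cannot both be large. The strict inequality below will exclude shared vertices in the equality case.

\begin{lemma}\label{lem:shared}
If $u$ is a shared vertex and $N=|N(u)|$, then $|U(u)|+|W(u)|<3(N-1)$.
\end{lemma}

\begin{proof}
For $w\in U(u)$ let $M(w)\subseteq N(u)$ be the set of indices with $w_b=-1$, and let $L(w)=\{p\notin N(u):w_p=u_p-1\}$. With $x^+=\max(x,0)$, the levels of $w$ and $u$ give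
\begin{equation}\label{eq:M}
|M(w)|=1+\sum_pw_p^+,\qquad \sum_pu_p^+=N .
\end{equation}
Let $b\in M(w)$ and apply Lemma~\ref{lem:F4} with $i=b$, so that $y=u$. Equality cannot hold at $c\in N(u)\setminus b$, because $w_c\ge-1>u_c-1$. So $L(w)\ne\emptyset$, and $w$ is the neighbor of $F_b$ across $e_p$ for each $p\in L(w)$. Outside $N(u)$ the coordinates of $w$ are nonnegative, so $u_p\ge1$ for $p\in L(w)$; and $w_p\ge u_p$ for $p\notin N(u)\cup L(w)$. We record two consequences.
\begin{enumerate}
\item[(i)] If $p\in L(w)\cap G$, then $\varphi(p)=b$ for \emph{every} $b\in M(w)$, since $(f_p)_b\ge1$ by Lemma~\ref{lem:F4}(b).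
\item[(ii)] If $w\ne w'$ in $U(u)$ and $M(w)\cap M(w')\ne\emptyset$, then $L(w)\cap L(w')=\emptyset$; otherwise both would be the neighbor of the same $F_b$ across the same $e_p$.
\end{enumerate}

\emph{The bound $|U(u)|\le N$.} For $b\in N(u)$ let $n_b$ be the number of $w\in U(u)$ with $b\in M(w)$. Fix such a $w$ and choose an element of $L(w')$ for each of the other $n_b-1$ vertices $w'$. By (ii) these indices $p$ are distinct and lie outside $L(w)$, so $w_p\ge u_p\ge1$. Then \eqref{eq:M} gives $|M(w)|\ge n_b$, and
\[
|U(u)|=\sum_{b\in N(u)}\ \sum_{w:\,b\in M(w)}\frac1{|M(w)|}\le\sum_{b\in N(u)}1=N .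
\]

By Lemma~\ref{lem:phi}, $|W(u)|\le N$ and $u_i\ge1$ for $i\in W(u)$. We distinguish cases.

\emph{Case $|W(u)|=N$.} By \eqref{eq:M}, $u=\sum_{i\in W(u)}e_i-\sum_{b\in N(u)}e_b$. Suppose $w\in U(u)$ and $b\in M(w)$. Then $L(w)\subseteq W(u)\subseteq G$, so (i) and the injectivity of $\varphi$ on $W$ give $L(w)=\{i\}$ with $\varphi(i)=b$. On the other $N-1$ elements of $W(u)$ the coordinates of $w$ are at least $1$, so $|M(w)|\ge N\ge2$. This contradicts (i). Hence $U(u)=\emptyset$, and the total is $N<3(N-1)$.

\emph{Case $|W(u)|\le N-1$ and $N\ge3$.} The total is at most $2N-1<3N-3$.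

\emph{Case $N=2$ and $W(u)=\emptyset$.} The total is at most $2<3$.

\emph{Case $N=2$ and $W(u)=\{i\}$.} Let $N(u)=\{b,c\}$ with $\varphi(i)=b$; we show $|U(u)|\le1$. Let $w\in U(u)$. If $c\notin M(w)$, then $M(w)=\{b\}$ and $w=-e_b$ by \eqref{eq:M}. If $c\in M(w)$, then $i\notin L(w)$ by (i), so $w_i\ge u_i\ge1$; since $\sum_pw_p^+=|M(w)|-1\le1$, we get $w=e_i-e_b-e_c$ and $u_i=1$, so $u=e_i+e_j-e_b-e_c$ with $j\ne i$. If both $-e_b$ and $e_i-e_b-e_c$ were in $U(u)$, then both would have $j$-coordinate $0=u_j-1$ and $b$-coordinate $-1$, contradicting (ii). So the total is at most $2<3$.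
\end{proof}

\section{Collapsing hexagons}\label{sec:hex}

In this section $P$ is a smooth Fano polytope of dimension $d$, with gauge $\gamma$. In $T$ and $T'$ the facets are an edge of the hexagon together with a free choice among the other vertices, just as in a direct sum. We show that this always holds: combinatorially every hexagon splits off, and only the lattice positions of the other vertices can obstruct a direct sum.

\subsection{The faces near a hexagon}

\begin{lemma}\label{lem:edges}
A subset of a hexagon $H$ is a face of $P$ if and only if it is empty, a single vertex or an edge of $H$.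
\end{lemma}

\begin{proof}
The sums $x_i+x_{i+2}=x_{i+1}$ and $x_i+x_{i+3}=0$ have gauge less than $2$, so these pairs are not faces, and any three vertices of $H$ contain such a pair. If $\{x_i,x_{i+1}\}$ were not a face, then $x_i+x_{i+1}\ne0$ would be a vertex by Lemma~\ref{lem:decomp}(c). But then $x_{i+1}$ would be the midpoint of the distinct points $x_i+x_{i+1}$ and $x_{i+2}=x_{i+1}-x_i$ of $P$, which is impossible for a vertex.
\end{proof}

\begin{proposition}\label{prop:join}
Let $H$ be a hexagon in $P$. A set $Y\subseteq V(P)$ is a face if and only if $Y\setminus H$ and $Y\cap H$ are faces. Every facet meets $H$ in exactly an edge.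
\end{proposition}

\begin{proof}
\emph{Claim 1. If $K$ is a face disjoint from $H$, then $K\cup\{x_i\}$ is a face for every $i$.} The idea is that a failure at one vertex of $H$ travels around the hexagon, and that failures at opposite vertices cancel. Take a counterexample with $t=|K|$ minimal, say for $i=1$; then $t\ge1$. Let $z$ be the sum of the vertices in $K$, so $\gamma(z)=t$ and $\gamma(z+x_1)\le t$ by Lemma~\ref{lem:decomp}(b).

Suppose $\gamma(z+x_i)\le t$. Then $z+x_{i+1}=(z+x_i)+x_{i+2}$ is a sum of at most $t+1$ vertices, one of which is $x_{i+2}$. It is also the sum of the $t+1$ vertices in $K\cup\{x_{i+1}\}$. If $\gamma(z+x_{i+1})=t+1$, both sums would be the decomposition, although $x_{i+2}\notin K\cup\{x_{i+1}\}$. So $\gamma(z+x_{i+1})\le t$, and by induction $\gamma(z+x_i)\le t$ for all $i$.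

Since $x_4=-x_1$, we get $2t=\gamma(2z)\le\gamma(z+x_1)+\gamma(z+x_4)\le2t$. So the decompositions of $z+x_1$ and $z+x_4$ have $t$ summands each and together form the decomposition of $2z$, which uses only $K$. Thus $z+x_1$ is a sum of $t$ vertices from $K$, with repetition. If $v$ is one of them, then $(z-v)+x_1$ is a sum of $t-1$ vertices, so the $t$ vertices in $(K\setminus v)\cup\{x_1\}$ do not form a face. This contradicts the minimality of $t$.

\emph{Claim 2. If $K$ is maximal among the faces disjoint from $H$, then $|K|=d-2$ and $K\cup E$ is a facet for every edge $E$.} A facet containing $K$ is the union of $K$ and a face contained in $H$, so $|K|\ge d-2$ by Lemma~\ref{lem:edges}. By Claim~1, $|K|\le d-1$, and $|K|=d-1$ would put the ridge $K$ into the six facets $K\cup\{x_i\}$. So $|K|=d-2$. Each $K\cup\{x_i\}$ is a ridge, and the two facets containing it have the form $K\cup E$ with $E\ni x_i$ an edge; there are two such edges, so both occur.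

Subsets of faces are faces. Conversely, if $Y\setminus H$ and $Y\cap H$ are faces, extend the first to a maximal $K$ and the second to an edge $E$; then $Y\subseteq K\cup E$. For a facet $Y$ we have $|Y\setminus H|\le d-2$ by Claim~2 and $|Y\cap H|\le2$, so both are equalities.
\end{proof}

\begin{corollary}\label{cor:disjoint}
Distinct hexagons in $P$ are disjoint.
\end{corollary}

\begin{proof}
Let $H\ne H'$ share a vertex $x$; then they share $-x$. Choose $v\in H'\setminus H$. By Lemma~\ref{lem:edges} for $H'$, one of $\{v,x\}$, $\{v,-x\}$ is not a face, as no vertex of $H'$ forms an edge with both $x$ and $-x$. By Proposition~\ref{prop:join} for $H$, both are faces.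
\end{proof}

\subsection{The quotient polytope}

Let $\mathcal H=\{H_1,\dots,H_D\}$, $D\ge0$, be any set of hexagons of $P$. Vertices outside $\bigcup_qH_q$ are called \emph{outer}, and an \emph{outer face} is a face consisting of outer vertices. Applying Proposition~\ref{prop:join} to one hexagon after the other shows that $Y$ is a face if and only if its outer part and all $Y\cap H_q$ are faces. Since every facet meets every $H_q$ in an edge, we obtain:
\begin{equation}\label{eq:facets}
\parbox{0.82\textwidth}{the facets of $P$ are exactly the sets $\hat F\sqcup E_1\sqcup\dots\sqcup E_D$ with $\hat F$ a maximal outer face and $E_q$ an arbitrary edge of $H_q$.}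
\end{equation}
So every maximal outer face $\hat F$ has $r=d-2D$ elements, and with $\Lambda_{\hat F}$ the lattice spanned by $\hat F$,
\begin{equation}\label{eq:split}
\mathbb Z^d=\Lambda_{\hat F}\oplus\Lambda_{H_1}\oplus\dots\oplus\Lambda_{H_D}.
\end{equation}
Let $\pi\colon\mathbb Z^d\to\mathbb Z^d/\bigoplus_q\Lambda_{H_q}\cong\mathbb Z^r$ be the quotient map, also over $\mathbb R$.

\begin{proposition}\label{prop:quot}
Let $r\ge1$, and let $R$ be the convex hull of the images of the outer vertices under $\pi$. Then $R$ is a smooth Fano polytope of dimension $r$, the map $\pi$ is a bijection from the outer vertices onto $V(R)$, and the facets of $R$ are the sets $\pi(\hat F)$ with $\hat F$ a maximal outer face. Every hexagon of $R$ is the image of a hexagon of $P$ consisting of outer vertices.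
\end{proposition}

\begin{proof}
Fix a maximal outer face $\hat F$; by \eqref{eq:split}, $\pi(\hat F)$ is a lattice basis. Average the functionals $\ell_{\hat F\cup E_1\cup\dots\cup E_D}$ over all choices of edges. On $\Lambda_{H_q}$ the average is the average of the $\ell_E$, which vanishes because $\ell_{-E}=-\ell_E$. So it descends to the quotient, where it is $1$ on $\pi(\hat F)$ and hence equals $\ell_{\pi(\hat F)}$. By \eqref{eq:gap} it is $\le0$ at every outer vertex not in $\hat F$.

Every outer vertex $v$ lies in some $\hat F$. If $\pi(v')=\pi(v)$ with $v'$ outer, the average is $1$ at $v'$, so $v'\in\hat F$ and $v'=v$. The cones over the facets of $P$ cover $\mathbb R^d$, and by \eqref{eq:facets} their images are the cones over the $\pi(\hat F)$. Lemma~\ref{lem:recog} now gives the first three claims.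

Let $y_i$ form a hexagon of $R$, with outer lifts $v_i$. Outer faces map to faces, so $\{v_{i-1},v_{i+1}\}$ is not a face. The sum $v_{i-1}+v_{i+1}$ maps to $y_i\ne0$, so it is a vertex by Lemma~\ref{lem:decomp}(c); it is outer because the $H_q$ map to $0$; and it equals $v_i$ by injectivity.
\end{proof}

From now on we identify outer vertices of $P$ with vertices of $R$; outer faces of $P$ then correspond to faces of $R$.

\subsection{Twists}

Fix a maximal outer face $\hat F$. For an outer vertex $v$ let $h_q(v)\in\Lambda_{H_q}$ be its component in \eqref{eq:split}. We say that $v$ \emph{touches} $H_q$ if $h_q(v)\ne0$. These components are the obstruction to splitting.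

\begin{lemma}\label{lem:splitoff}
If no outer vertex touches $H_q$, then $P$ has a $P_6$-summand.
\end{lemma}

\begin{proof}
All vertices outside $H_q$ lie in $L=\Lambda_{\hat F}\oplus\bigoplus_{q'\ne q}\Lambda_{H_{q'}}$, and $\mathbb Z^d=L\oplus\Lambda_{H_q}$. If $L=0$ then $P=\operatorname{conv}H_q\cong P_6$. Otherwise let $Q$ be the convex hull of the vertices outside $H_q$. The isomorphism $L\to\mathbb Z^d/\Lambda_{H_q}$ maps $Q$ onto the polytope of Proposition~\ref{prop:quot} for the family $\{H_q\}$, so $Q$ is smooth Fano and $P=Q\oplus\operatorname{conv}H_q$.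
\end{proof}

To measure twists, let $\|h\|=\max_E\ell_E(h)$ for $h\in\Lambda_{H_q}$, the maximum over the edges of $H_q$. This is the gauge of $\operatorname{conv}H_q\cong P_6$: it is a positive integer for $h\ne0$, it is attained at $E$ when $h$ lies in the cone over $E$, and $\|h\|=1$ if and only if $h\in H_q$.

Let $r\ge1$ and let $F=\{e_1,\dots,e_r\}$ be the facet of $R$ that corresponds to $\hat F$. We use the notation of Sections~\ref{sec:count} and~\ref{sec:minus1} for $R$ and $F$, and put
\[
Z=U_A\cup\bigcup_{m\ge2}V_{-m}.
\]

\begin{lemma}\label{lem:twist}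
\begin{enumerate}
\item[(a)] Let $\tilde F=\hat F\cup E_1\cup\dots\cup E_D$ be a facet of $P$. For $v\in V(R)$, the coordinate at $e_i$ with respect to $\tilde F$ is $v_i$, and $\ell_{\tilde F}(v)=\ell(v)+\sum_q\ell_{E_q}(h_q(v))$. The neighbor of $\tilde F$ across $e_i$ is $f_i$.
\item[(b)] If $v\in V_{-m}$, then $\sum_q\|h_q(v)\|\le m$. If equality holds, then $v=f_i$ for every $i$ with $v_i<0$.
\item[(c)] If $j\notin A$, then the maps $h_q$ defined by $F$ and by $F_j$ coincide.
\item[(d)] Every vertex that touches some $H_q$ lies in $Z$.
\item[(e)] If $j\notin A$ and $v_j=\ell(v)<0$, then $v$ touches no $H_q$.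
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first two statements follow from \eqref{eq:split}. By \eqref{eq:facets}, the second facet through $\tilde F\setminus e_i$ has the same edges $E_q$, and its outer part is a maximal outer face other than $\hat F$ containing $\hat F\setminus e_i$; it corresponds to $F_i$.

(b) Choose each $E_q$ so that its cone contains $h_q(v)$. Then $\ell_{\tilde F}(v)=-m+\sum_q\|h_q(v)\|$, and this is $\le0$ because $v\notin\tilde F$. In case of equality apply Lemma~\ref{lem:nb}(b) to $P$ and $\tilde F$.

(c) By (b) with $m=0$, the vertex $f_j\in V_0$ lies in $\Lambda_{\hat F}$. So the lattice spanned by the lift of $F_j$ is contained in $\Lambda_{\hat F}$. Both are complements of $\bigoplus_q\Lambda_{H_q}$, so they are equal.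

(d) Vertices of $F$ touch nothing by definition, those of $V_0$ by (b). A vertex $v\in V_{-1}\setminus U_A$ is negative at some $i\notin A$, and $v\ne f_i$ because the levels differ. So the inequality in (b) is strict, and the sum is $0$.

(e) By \eqref{eq:level}, $\ell_{F_j}(v)=\ell(v)-v_j=0$. Apply (b) with $m=0$ to the facet $F_j$, and use (c).
\end{proof}

\begin{example}\label{ex:twist}
Collapse the hexagon $H$ of $T'$ and take $F=\{\bar e_3,\bar e_4\}$ in the square. The vertices $e_1-e_3$ and $-e_1-e_4$ form $V_{-1}=U_A$ and have twists $e_1$ and $-e_1$, with equality in Lemma~\ref{lem:twist}(b). The twists cancel because the vertices of $T'$ add up to $0$. Collapsing the hexagon of $T$ gives $[-1,1]$, and only one vertex touches $H$; its twist $e_1$ is the sum of the vertices of $T$. So a hexagon can be held in place by a single vertex, but then it meets the decomposition of the vertex sum, and we shall not collapse it.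
\end{example}

\section{Proof of the inequality $d\le3k$}\label{sec:ineq}

Let $P$ be as in Theorem~\ref{thm:A}.

\subsection*{Step 1: the quotient and the facet}
Let $\sigma$ be the sum of the vertices of $P$, and let $C$ be the face, possibly empty, formed by the vertices that occur in its decomposition. Let $\mathcal H=\{H_1,\dots,H_D\}$ be the set of \emph{all} hexagons of $P$ that are disjoint from $C$, and put $r=d-2D$. If $r=0$, then $D\ge1$ and the maximal outer face is empty, so there are no outer vertices and Lemma~\ref{lem:splitoff} gives a $P_6$-summand. Hence $r\ge1$. Let $R$ be the quotient of Proposition~\ref{prop:quot}. It has $n-6D=3r-k$ vertices, so it has the same deficit $k$.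

The face $C$ is outer, so it is a face of $R$. Hexagons add up to $0$, so $\sigma$ is the sum of the outer vertices and $\sigma_R=\pi(\sigma)$ is a positive integer combination of $C$. A hexagon of $R$ lifts to a hexagon of outer vertices, which is not in $\mathcal H$ and therefore meets $C$. Thus
\begin{equation}\label{eq:meets}
\text{every hexagon of $R$ meets $C$.}
\end{equation}
Call a facet of $R$ \emph{special} if it contains $C$, and \emph{minimal special} if $|V_0|$ is smallest among special facets. Let $F=\{e_1,\dots,e_r\}$ be a minimal special facet. Then $\sigma_R=\sum s_ie_i$ with integers $s_i\ge0$, $C=\{e_i:s_i>0\}$ and $s=\sum s_i$. By \eqref{eq:budget}, the inequality $d=r+2D\le3k$ is equivalent to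
\begin{equation}\label{eq:star}
|V_{-1}|+2D\ \le\ 3\alpha+2s+\sum_{m\ge2}(2m-3)|V_{-m}| ,
\end{equation}
and $d=3k$ is equivalent to equality. Each collapsed hexagon still costs $2$.

\subsection*{Step 2: each collapsed hexagon is touched twice}
By Lemma~\ref{lem:splitoff} some vertex touches $H_q$. The sum $\sum_{v\in V(R)}h_q(v)$ is the $\Lambda_{H_q}$-component of $\sigma$, and $\sigma\in\Lambda_{\hat F}$ because $C\subseteq\hat F$. So
\begin{equation}\label{eq:twistsum}
\sum_{v\in V(R)}h_q(v)=0 ,
\end{equation}
and at least two vertices touch $H_q$. They lie in $Z$ by Lemma~\ref{lem:twist}(d).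

\subsection*{Step 3: hexagons and pentagons paid by $s$}
We sort $i\in W$ by the type of $\varphi(i)$:
\[
W=W_6\sqcup W_5\sqcup W_A\sqcup\bigsqcup_{u\ \mathrm{shared}}W(u),
\]
where $\varphi(i)\in W$ for $i\in W_6$, $\varphi(i)\in G\setminus W$ for $i\in W_5$, and $\varphi(i)\in A$ for $i\in W_A$. For $i\in W_6\cup W_5$ we have $\varphi(\varphi(i))=i$ by Lemma~\ref{lem:phi}(a).

So $W_6$ consists of disjoint pairs $\{i,j\}$ exchanged by $\varphi$. For such a pair, $e_i$, $e_j$, $e_j-e_i$, $-e_i$, $-e_j$, $e_i-e_j$, in this cyclic order, form a hexagon of $R$ that meets $F$ in $\{e_i,e_j\}$. By \eqref{eq:meets} and $C\subseteq F$ we get $s_i+s_j\ge1$. Split $W_5=W_5^+\sqcup W_5^0$ according to whether $s_{\varphi(i)}$ is positive or zero. The indices $\varphi(i)$, $i\in W_5$, are distinct and lie outside $W\supseteq W_6$. Hence $s\ge\frac12|W_6|+|W_5^+|$, and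
\begin{equation}\label{eq:s}
|W_6|+|W_5^+|\le|W_6|+2|W_5^+|\le2s .
\end{equation}

\subsection*{Step 4: witnesses for the unpaid pentagons}
Let $J=\varphi(W_5^0)\subseteq G\setminus W$, so $|J|=|W_5^0|$. For $j\in J$ put
\[
Z_j=\{v\in V(R):v_j=\ell(v)<0\}.
\]

\begin{lemma}\label{lem:witness}
Let $j\in J$.
\begin{enumerate}
\item[(a)] The facet $F_j$ is special, $Z_j\ne\emptyset$, and if $|Z_j|=1$ then $F_j$ is minimal special.
\item[(b)] $Z_j\subseteq Z$, and no vertex of $Z_j$ touches any $H_q$.
\item[(c)] The sets $Z_j$, $j\in J$, are pairwise disjoint.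
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $s_j=0$, we have $C\subseteq F\setminus e_j\subseteq F_j$. By \eqref{eq:level}, $V_0(F_j)$ consists of the vertices with $v_j=\ell(v)$; these are $e_j$, the $v\in V_0$ with $v_j=0$, and the elements of $Z_j$. On the other hand $V_0$ consists of $f_j$, the only element negative at $j$, and the $v\in V_0$ with $v_j=0$ or $v_j>0$. Therefore
\[
0\le|V_0(F_j)|-|V_0|=|Z_j|-\#\{v\in V_0:v_j>0\}\le|Z_j|-1 ,
\]
the first inequality by the minimality of $F$, the last because $j=\varphi(i)$ for some $i\in W$ and $f_i=e_j-e_i$.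

(b) A vertex $v\in Z_j$ of level $-1$ is negative at $j\in G\setminus W$, so it is neither a $-e_i$ with $i\in W$ nor in a set $U(u)$; by Lemma~\ref{lem:partition} it lies in $U_A$. The second statement is Lemma~\ref{lem:twist}(e).

(c) Let $v\in Z_j\cap Z_p$ with $j\ne p$ in $J$, of level $-m$. If $m=1$, Lemma~\ref{lem:F5} gives $f_j=f_p$, which is impossible for distinct good indices. Let $m\ge2$. Then $v\in V_0(F_j)$. We have $f_j=e_{\varphi(j)}-e_j$ with $\varphi(j)\in W$, while $p\notin W$; so $(f_j)_p=0$, and by \eqref{eq:coord} the coordinate of $v$ at $e_p$ over $F_j$ is $v_p=-m\le-2$. This contradicts Lemma~\ref{lem:nb}(b).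
\end{proof}

Choose a \emph{witness} $z_j\in Z_j$ for each $j\in J$. The witnesses are distinct vertices in $Z$.

\subsection*{Step 5: charges on $Z$}
The vertices of $Z$ have to pay for the collapsed hexagons and for the unpaid pentagons; the point of Lemma~\ref{lem:witness}(b) is that no vertex does both. For $v\in Z$ let $\tau(v)$ be $1$ if $v$ is a witness, and otherwise the number of hexagons $H_q$ that $v$ touches. By Steps~2 and~4, $\sum_{v\in Z}\tau(v)\ge2D+|J|$, with equality if and only if each $H_q$ is touched by exactly two vertices. By Lemma~\ref{lem:twist}(b), a vertex of level $-m$ touches at most $m$ hexagons. Hence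
\begin{itemize}
\item $\tau(v)\le1$ for $v\in U_A$;
\item $\tau(v)\le m\le2m-3$ for $v\in V_{-m}$, $m\ge3$;
\item $\tau(v)\le2$ for $v\in V_{-2}$, and $\tau(v)=2$ forces equality in Lemma~\ref{lem:twist}(b), so that $v=f_b$ for some $b\in A_2$. All but at most $|A_2|$ vertices of $V_{-2}$ thus satisfy $\tau(v)\le1=2\cdot2-3$.
\end{itemize}
We obtain
\begin{equation}\label{eq:tau}
2D+|W_5^0|\le\sum_{v\in Z}\tau(v)\le|U_A|+|A_2|+\sum_{m\ge2}(2m-3)|V_{-m}| .
\end{equation}

\subsection*{Step 6: the balance}
A deep index contributes $3$ to $3\alpha$. It pays for a vertex $-e_i$ with $i\in W_A$, and then either twice for a vertex of $U_A$, which costs $1$ itself and carries a charge, or for the excess charge of a vertex of $V_{-2}$. In formulas, by Lemmas~\ref{lem:phi}(b) and~\ref{lem:partition},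
\begin{equation}\label{eq:A}
|W_A|+2|U_A|+|A_2|\le|A|+2|A_1|+|A_2|\le3|A| .
\end{equation}
Now Lemma~\ref{lem:partition} and the partition of $W$ give
\[
|V_{-1}|+2D=\big(|W_6|+|W_5^+|\big)+\big(2D+|W_5^0|\big)+|W_A|+|U_A|+\sum_{u}\big(|U(u)|+|W(u)|\big),
\]
the last sum over the shared vertices. By \eqref{eq:s}, \eqref{eq:tau}, \eqref{eq:A} and Lemma~\ref{lem:shared}, the right side is at most
\[
2s+\sum_{m\ge2}(2m-3)|V_{-m}|+3|A|+3\sum_u\big(|N(u)|-1\big),
\]
and by \eqref{eq:alpha} this is the right side of \eqref{eq:star}. So $d\le3k$, which is all that Theorem~\ref{thm:B} requires.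

\begin{remark}
The absence of a $P_6$-summand is used twice, through Lemma~\ref{lem:splitoff}: for $r\ge1$ and in Step~2. Collapsing \emph{only} hexagons disjoint from $C$ gives \eqref{eq:twistsum}; collapsing \emph{all} of them gives \eqref{eq:meets}. The minimality of $|V_0|$ is used only in Lemma~\ref{lem:witness}(a). For $T'$ (Example~\ref{ex:twist}) inequality \eqref{eq:star} reads $2+2\le6$, and for $T$ it reads $2\le2$.
\end{remark}

\section{The equality case}\label{sec:eq}

Suppose $d=3k$. The objects $C$, $\mathcal H$ and $R$ do not depend on $F$, and equality holds in \eqref{eq:star} for \emph{every} minimal special facet. So every inequality used in Step~6 is an equality for every such facet and every choice of witnesses.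

\begin{lemma}\label{lem:E}
For every minimal special facet $F$:
\begin{enumerate}
\item[(a)] $S=\emptyset$;
\item[(b)] $W_5^+=\emptyset$, $|W_6|=2s$, $s_i+s_j=1$ for each pair $\{i,j\}$ in $W_6$, and $s_p=0$ for $p\notin W_6$;
\item[(c)] $A=A_1$, and $\varphi\colon W_A\to A$ is a bijection;
\item[(d)] $\tau(v)=1$ for $v\in U_A$ and $\tau(v)=2m-3$ for $v\in V_{-m}$, $m\ge2$; each $H_q$ is touched by exactly two vertices.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Lemma~\ref{lem:shared} is strict, so there is no shared vertex. (b) Equality in \eqref{eq:s} gives $W_5^+=\emptyset$ and $s$ pairs in $W_6$, each with $s_i+s_j\ge1$, while all $s_p$ add up to $s$. (c) Equality in \eqref{eq:A} gives $|W_A|=|A|$ and $|A_1|+(|A_1|+|A_2|)=2|A|$, where both summands are at most $|A|$. (d) As $A_2=\emptyset$, the bounds of Step~5 are $\tau\le1$ on $U_A$ and $\tau\le2m-3$ on $V_{-m}$, and both inequalities in \eqref{eq:tau} are equalities.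
\end{proof}

In particular every vertex of $Z$ has $\tau\ge1$: it is a witness or touches a hexagon. We fix a minimal special facet $F$ and remove, one after the other, the features that $T^{\oplus k}$ does not have.

\begin{lemma}\label{lem:noJ}
$J=\emptyset$, and hence $W_5=\emptyset$.
\end{lemma}

\begin{proof}
Let $j=\varphi(i)\in J$ with $i\in W_5^0$, so $\varphi(j)=i$. A vertex $v\in Z_j$ other than $z_j$ would lie in $Z$, touch nothing, and not be a witness, by Lemma~\ref{lem:witness}(b),(c); this contradicts Lemma~\ref{lem:E}(d). So $|Z_j|=1$, and $F'=F_j=(F\setminus e_j)\cup\{f\}$, $f=e_i-e_j$, is minimal special by Lemma~\ref{lem:witness}(a). Lemma~\ref{lem:E} applies to $F'$; in particular $e_i\in F'$ is good or deep for $F'$.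

Suppose $e_i$ is good for $F'$. The vertex $e_j=e_i-f$ has level $0$ over $F'$, so it is the neighbor across $f$; thus $f$ is good for $F'$ and is mapped to $e_i$ by the map $\varphi$ of $F'$. Also $-f=f_i$ is a vertex, so $f\in W(F')$. By Lemma~\ref{lem:phi}(a) for $F'$, the neighbor of $F'$ across $e_i$ is $f-e_i=-e_j$. So $-e_j$ is a vertex, contradicting $j\in G\setminus W$.

Suppose $e_i$ is deep for $F'$. The vertex $-e_i$ has level $-1$ over $F'$ and is negative only at $e_i$, so it lies in $U_A(F')$. It is not a witness for $F'$, as witnesses are negative at a good index. It touches nothing, by Lemma~\ref{lem:twist}(d) for $F$ (it is not in $Z$, because $i\in W$) and Lemma~\ref{lem:twist}(c). This contradicts Lemma~\ref{lem:E}(d) for $F'$.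
\end{proof}

There are no witnesses, so $\tau(v)$ is the number of hexagons touched by $v$.

\begin{lemma}\label{lem:nodeep}
$V_{-m}=\emptyset$ for all $m\ge2$.
\end{lemma}

\begin{proof}
Since $A=A_1$, no vertex of level $\le-2$ is a neighbor of $F$, and such a vertex has a negative coordinate. So the inequality in Lemma~\ref{lem:twist}(b) is strict for $v\in V_{-m}$, $m\ge2$, and $2m-3=\tau(v)\le m-1$. This leaves $m=2$.

Let $z\in V_{-2}$. It touches exactly one hexagon $H_q$, and $\|h_q(z)\|=1$, so $g=h_q(z)\in H_q$. Call a facet $\tilde F=\hat F\cup E_1\cup\dots\cup E_D$ of $P$ \emph{admissible} if $g\in E_q$; there are two choices for $E_q$, and the other edges are arbitrary. By Lemma~\ref{lem:twist}(a), $\ell_{\tilde F}(z)=-1$ for admissible $\tilde F$. Let $z_b<0$ denote a negative coordinate of $z$. As $z\ne f_b$, Lemma~\ref{lem:nb}(c) for $P$ and $\tilde F$ shows that this coordinate is $-1$ and that $\ell_{\tilde F}(f_b)=0$ for every admissible $\tilde F$.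

Suppose $b\in A=A_1$. Then $\ell(f_b)=-1\ne\ell_{\tilde F}(f_b)$, so $f_b$ touches a hexagon, and by Lemma~\ref{lem:twist}(b) it touches exactly one, say $H_{q'}$, with $g'=h_{q'}(f_b)\in H_{q'}$ and $\ell_{E_{q'}}(g')=1$ for all admissible choices. If $q'\ne q$, an edge $E_{q'}\ni-g'$ gives $\ell_{E_{q'}}(g')=-1$. So $q'=q$, and $g'$ lies in both edges through $g$, whence $g'=g$. By Lemma~\ref{lem:E}(d), $z$ and $f_b$ are the only vertices touching $H_q$, and their twists add up to $2g\ne0$, contradicting \eqref{eq:twistsum}.

So, as $S=\emptyset$, all negative coordinates of $z$ with respect to $F$ are at good indices and equal $-1$; there are at least two since $\ell(z)=-2$. Their neighbors are distinct and have level $0$ over an admissible $\tilde F$, over which $z$ has level $-1$. This contradicts Lemma~\ref{lem:F5} for $P$ and $\tilde F$.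
\end{proof}

\begin{lemma}\label{lem:noA}
$A=\emptyset$ and $D=0$.
\end{lemma}

\begin{proof}
Let $b\in A$, and choose $i\in W$ with $\varphi(i)=b$ by Lemma~\ref{lem:E}(c). The $b$-coordinates of all vertices of $R$ add up to $s_b$. The vertices $e_b$ and $f_i=e_b-e_i$ contribute $2$. By Lemma~\ref{lem:nb}(b),(c) and $\ell(f_b)<0$, the only vertex in $F\cup V_0\cup V_{-1}=V(R)$ that is negative at $b$ is $f_b$, with value $-1$. So $s_b\ge1$, contradicting Lemma~\ref{lem:E}(b) since $b\notin W_6$. Hence $A=\emptyset$, so $U_A=\emptyset$ and $Z=\emptyset$, and \eqref{eq:tau} gives $D=0$.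
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The inequality was proved in Section~\ref{sec:ineq}. Let $d=3k$. By the lemmas above, $R=P$, all indices are good, $W=W_6$, and
\[
V(P)=\{e_p:p\in[d]\}\cup\{e_{\varphi(p)}-e_p:p\in[d]\}\cup\{-e_i:i\in W_6\}.
\]
By \eqref{eq:k}, $k=s$, so $W_6$ consists of $k$ pairs and $X=[d]\setminus W_6$ has $k$ elements. Fix a pair $\{i,j\}$ and add the $i$- and $j$-coordinates of all vertices. The six vertices of its hexagon contribute $0$, a vertex $e_{\varphi(p)}-e_p$ with $p\notin\{i,j\}$ contributes $1$ if $\varphi(p)\in\{i,j\}$, and all others contribute $0$. The total is $s_i+s_j=1$. So there is exactly one $p\notin\{i,j\}$ with $\varphi(p)\in\{i,j\}$, and $p\in X$ because $\varphi$ preserves the other pairs. This assigns distinct elements of $X$ to distinct pairs, so it is a bijection. Hence $V(P)$ is the disjoint union of $k$ blocks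
\[
\{\pm e_i,\ \pm e_j,\ \pm(e_i-e_j),\ e_p,\ e_i-e_p\},\qquad \varphi(p)=i,
\]
after naming each pair suitably, and the blocks lie in complementary coordinate subspaces. Each block is the vertex set of $T$ in the coordinates $a=e_i$, $b=e_j$, $c=e_p$ of Section~\ref{sub:examples}. So $P\cong T^{\oplus k}$.

Conversely, $T^{\oplus k}$ is smooth Fano by Example~\ref{ex:basic}, has dimension $3k$ and $8k=3\cdot3k-k$ vertices, and has no $P_6$-summand by Proposition~\ref{prop:sharp} below.
\end{proof}

\section{Sharpness}\label{sec:sharp}

\begin{proposition}\label{prop:sharp}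
Let $P=T^{\oplus c}\oplus B\oplus P_6^{\oplus m}$ with $c,m\ge0$ and $B$ trivial, $[-1,1]$ or $P_5$. If $P\cong Q\oplus P_6^{\oplus m'}$ with $Q$ smooth Fano or trivial, then $m'\le m$.
\end{proposition}

\begin{proof}
The $m'$ summands give $m'$ distinct hexagons $H$ of $P$, each with the property that all other vertices of $P$ lie in a subspace complementary to the span of $H$. The negative of each vertex of $H$ is a vertex. The vertices of $P$ with this property are those of the copies of $P_6$, those of the hexagons $\{\pm e_1,\pm e_2,\pm(e_1+e_2)\}$ in the copies of $T$, and at most four vertices of $B$. So $H$ meets one of these hexagons and equals it by Corollary~\ref{cor:disjoint}. It is not the hexagon of a copy of $T$, for then the complementary subspace would contain $e_3+(e_1-e_3)=e_1\in H$. So each $H$ is the vertex set of one of the $m$ copies of $P_6$.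
\end{proof}

For $m=0$ these polytopes have no $P_6$-summand. In dimensions $d=3c$, $3c+1$, $3c+2$ they have $8c$, $8c+2$, $8c+5$ vertices, which is $\lfloor8d/3\rfloor$ in each case. So the bound of Theorem~\ref{thm:A} is attained for every $d\ge1$.

For Theorem~\ref{thm:B} consider $T^{\oplus k}\oplus P_6^{\oplus m}$, where $d=3k+2m$ and $d+k$ is even, and, for $k\ge1$, $P_5\oplus T^{\oplus(k-1)}\oplus P_6^{\oplus m}$, where $d=3k-1+2m$ and $d+k$ is odd (and $k\le d/3$ as soon as $m\ge1$). Both have deficit $k$, that is, exactly $3d-k$ vertices, and at most $m$ copies of $P_6$ split off. So the dimensions $3k$ and $3k-1$ in Theorem~\ref{thm:B} cannot be lowered.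

\begin{thebibliography}{1}

\bibitem{AJP}
Benjamin Assarf, Michael Joswig and Andreas Paffenholz,
\emph{Smooth Fano Polytopes With Many Vertices},
arXiv:1209.3186 (2012).

\end{thebibliography}
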